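\title{Newton equations on the two-torus that are totally integrable at infinity}

\begin{abstract}
A particle moves on a Riemannian torus $\mathbb{T}^n$ in a smooth time-periodic potential, and every sufficiently fast orbit minimizes the action on the universal cover. We prove that for every $n\ge 2$, and in particular for $n=2$, the metric is then flat and the potential does not depend on the position. Orbits that are very fast in one direction and have bounded velocity across it converge to the orbits of an averaged Newton equation on the circle, and all orbits of that equation inherit a nonnegative second variation; Hopf's argument then applies. On a Euclidean torus a refined statement uses only growing windows of velocities around one resonant direction, and traveling-wave potentials show that windows of fixed width do not suffice.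
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Gamma$ be a lattice in $\mathbb{R}^n$, let $\mathbb{T}^n=\mathbb{R}^n/\Gamma$ and $\mathbb{S}^1=\mathbb{R}/\mathbb{Z}$. Fix a Riemannian metric $g=\langle\cdot,\cdot\rangle$ on $\mathbb{T}^n$ and a smooth potential $u:\mathbb{T}^n\times\mathbb{S}^1\to\mathbb{R}$. We study the Newton equation
\begin{equation}\label{eq:newton}
\nabla_{\dot q}\dot q=-\nabla u(q,t),
\end{equation}
where the left side is the covariant acceleration for the Levi-Civita connection of $g$. The gradient $\nabla u$ and the Hessian $\operatorname{Hess}u$ are always taken in $q$, at fixed $t$, with respect to $g$. The solutions of \eqref{eq:newton}, called \emph{orbits}, are the extremals of the action $\int L\,dt$ of the Lagrangian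
\[
L(q,\dot q,t)=\tfrac12|\dot q|^2-u(q,t).
\]
Along an orbit the derivative of $(1+|\dot q|^2)^{1/2}$ is $-\langle\nabla u,\dot q\rangle(1+|\dot q|^2)^{-1/2}$, of modulus at most $\max|\nabla u|$. The speed therefore grows at most linearly, and every orbit is defined for all $t\in\mathbb{R}$. We lift $g$, $u$ and the orbits to the universal cover $\mathbb{R}^n$ without changing the notation.

An orbit $q$ is \emph{minimal} if for all $a<b$ its lift minimizes $\int_a^bL\,dt$ among all absolutely continuous curves $[a,b]\to\mathbb{R}^n$ with the same endpoints. A \emph{neighborhood of infinity} is the complement of a compact set in the phase space $T\mathbb{T}^n\times\mathbb{S}^1$. The system is \emph{totally integrable at infinity} if every orbit that passes through some fixed neighborhood of infinity is minimal. The sets $\{|\dot q|\le r\}$ are compact and every compact set lies in one of them, so the condition says: there is an $r$ such that every orbit whose speed exceeds $r$ at some moment is minimal.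

The basic example is free motion. Let $g$ be Euclidean and $u=f(t)$. The orbits are affine lines, $\int_a^bf\,dt$ is the same for all competing curves, and the Cauchy--Schwarz inequality gives $\int_a^b|\dot\gamma|^2dt\ge|\gamma(b)-\gamma(a)|^2/(b-a)$ with equality for affine $\gamma$. So all orbits are minimal. A function of $t$ alone does not enter \eqref{eq:newton}, and the strongest conclusion about the potential that one can hope for is $\nabla u\equiv0$.

Does total integrability at infinity force $\nabla u\equiv0$? It is known that the answer is yes for $n\ge3$ and no for $n=1$. The case $n=2$ is posed in \cite{Bialy}: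

\begin{quote}
\emph{Let $g$ be a Riemannian metric on $\mathbb{T}^2$ and $u$ a smooth potential on $\mathbb{T}^2\times\mathbb{S}^1$. If \eqref{eq:newton} is totally integrable at infinity, must $u$ be independent of $q$?}
\end{quote}

One may doubt it. An orbit of speed $s$, followed at unit speed, feels the force only with the factor $s^{-2}$, and on the circle every potential $u=f(q)$ has minimal fast orbits (Proposition~\ref{prop:wave} below). On the other hand, a fast velocity vector in the plane can have a small component. If $u$ depends on the first coordinate only, a particle can oscillate slowly in a well of $u$ while it races along the second coordinate, and such an orbit has no reason to be minimal. The second consideration wins, and the answer is yes.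

The proof uses minimality only through the second variation of the action. Let $R(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$ be the curvature tensor of $g$, and let $\nabla_t$ denote the covariant derivative along $q$. An orbit $q$ is \emph{stable} if
\begin{equation}\label{eq:Q}
Q_q(\xi)=\int_{\mathbb{R}}\Bigl(|\nabla_t\xi|^2-\langle R(\xi,\dot q)\dot q,\xi\rangle-\operatorname{Hess}u(\xi,\xi)\Bigr)\,dt\ \ge\ 0
\end{equation}
for every smooth compactly supported vector field $\xi$ along $q$.

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $g$ be a Riemannian metric on $\mathbb{T}^n$ and $u\in C^\infty(\mathbb{T}^n\times\mathbb{S}^1)$. The following are equivalent: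
\begin{enumerate}
\item[(i)] the system \eqref{eq:newton} is totally integrable at infinity;
\item[(ii)] all orbits through some neighborhood of infinity are stable;
\item[(iii)] $g$ is flat and $\nabla u\equiv0$;
\item[(iv)] all orbits are minimal.
\end{enumerate}
In particular, for $n=2$ total integrability at infinity implies $\nabla u\equiv0$.
\end{theorem}

On a Euclidean torus one can say which orbits detect which part of the potential. Let $\Gamma^*=\{\kappa\in\mathbb{R}^n:\kappa\cdot\gamma\in\mathbb{Z}\text{ for all }\gamma\in\Gamma\}$ be the dual lattice, and expand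
\[
u(q,t)=\sum_{\kappa\in\Gamma^*}u_\kappa(t)\,e^{2\pi i\kappa\cdot q}.
\]
A nonzero $k\in\Gamma^*$ is \emph{primitive} if it is not of the form $l\kappa$ with $\kappa\in\Gamma^*$ and an integer $l\ge2$. For primitive $k$, a vector $w\in k^\perp$ is \emph{admissible} if for $\kappa\in\Gamma^*$ one has $\kappa\cdot w=0$ exactly when $\kappa\in\mathbb{Z}k$. In other words, the Fourier modes that are constant along the lines of direction $w$ are those with frequencies in $\mathbb{Z}k$. Admissible vectors exist, and for $n=2$ every nonzero $w\in k^\perp$ is admissible (Lemma~\ref{lem:lattice}).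

\begin{theorem}\label{thm:resonance}
Let $n\ge2$, let $\mathbb{T}^n=\mathbb{R}^n/\Gamma$ carry the Euclidean metric, let $u\in C^\infty(\mathbb{T}^n\times\mathbb{S}^1)$, let $k\in\Gamma^*$ be primitive and $w\in k^\perp$ admissible. Suppose that there are sequences $s_j\to+\infty$ and $\Lambda_j\to+\infty$ such that every orbit with $\dot q(0)=s_jw+\lambda k$, $|\lambda|\le\Lambda_j$, and arbitrary $q(0)$ is stable. Then $u_{lk}(t)\equiv0$ for all integers $l\ne0$.
\end{theorem}

The last result describes a family of nontrivial potentials with many minimal orbits.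

\begin{proposition}\label{prop:wave}
Let $n\ge1$ and let $\mathbb{T}^n=\mathbb{R}^n/\Gamma$ carry the Euclidean metric. Let $k\in\Gamma^*\setminus\{0\}$, $\hat k=k/|k|$, $m\in\mathbb{Z}$, let $f\in C^\infty(\mathbb{R}/\mathbb{Z})$ be nonconstant, and put $u(q,t)=f(k\cdot q-mt)$ and $\rho=\sqrt{2(\max f-\min f)}$. Every orbit that satisfies $\bigl|\hat k\cdot\dot q-m/|k|\bigr|>\rho$ at some moment is minimal.
\end{proposition}

Thus minimality outside a single strip of velocities does not force the potential to be trivial. Figure~\ref{fig:windows} compares this strip with the velocities used in Theorem~\ref{thm:resonance}.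

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (2.0,-1.2) rectangle (2.6,3.5);
\draw[->] (-3.5,0) -- (3.6,0) node[right] {$k$};
\draw[->] (0,-1.2) -- (0,3.7) node[above] {$w$};
\draw (0,0) circle (0.7);
\draw[dashed] (-0.9,-1.2) -- (-0.9,3.5);
\draw[dashed] (0.9,-1.2) -- (0.9,3.5);
\draw[very thick] (-0.9,1.2) -- (0.9,1.2);
\draw[very thick] (-1.7,2.1) -- (1.7,2.1);
\draw[very thick] (-3.1,3.0) -- (3.1,3.0);
\end{tikzpicture}
\caption{The velocity plane of a Euclidean two-torus. The thick segments are the windows $\{s_jw+\lambda k:|\lambda|\le\Lambda_j\}$; they lie outside the disk $|\dot q|\le r$ once $s_j|w|>r$. The shaded strip is $|\hat k\cdot\dot q-m/|k||\le\rho$; for the potential $f(k\cdot q-mt)$ every orbit whose velocity leaves this strip is minimal. Windows of growing width eventually cross the strip. Windows confined between the dashed lines miss it when $m$ is large.}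
\label{fig:windows}
\end{figure}

The proof of Theorem~\ref{thm:main} lets the speed $s$ tend to infinity on two time scales. On intervals of length of order $1/s$ an orbit covers a bounded distance and converges to a geodesic; this limit sees only the metric and shows that it is flat (Section~\ref{sec:main}). On intervals of length of order $1$ the orbit winds many times around the torus and sees an average of the potential; this limit is a Newton equation on the circle (Section~\ref{sec:averaging}), to which a one-dimensional rigidity result applies (Section~\ref{sec:hopf}). Section~\ref{sec:variation} collects the facts on the second variation, Section~\ref{sec:wave} proves Proposition~\ref{prop:wave}, and Section~\ref{sec:model} shows the second limit on two explicit potentials.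

\section{Second variation and conjugate points}\label{sec:variation}

\begin{lemma}\label{lem:minstable}
A minimal orbit is stable.
\end{lemma}

\begin{proof}
Let $\xi$ be supported in $(a,b)$ and put $q_\varepsilon(t)=\exp_{q(t)}(\varepsilon\xi(t))$, where $\exp$ is the exponential map of $g$. These curves have the endpoints of $q$ on $[a,b]$, so their action $A(\varepsilon)$ has a minimum at $\varepsilon=0$, and $A''(0)\ge0$. Write $J=\partial_\varepsilon q_\varepsilon$ and $W=\partial_tq_\varepsilon$. The curves $\varepsilon\mapsto q_\varepsilon(t)$ are geodesics, so $\nabla_\varepsilon J=0$ and $\partial_\varepsilon^2u(q_\varepsilon,t)=\operatorname{Hess}u(J,J)$. From $\nabla_\varepsilon W=\nabla_tJ$ and $\nabla_\varepsilon\nabla_tJ=\nabla_t\nabla_\varepsilon J+R(J,W)J=R(J,W)J$ we get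
\[
\partial_\varepsilon^2\,\tfrac12|W|^2=\partial_\varepsilon\langle\nabla_tJ,W\rangle=|\nabla_tJ|^2+\langle R(J,W)J,W\rangle=|\nabla_tJ|^2-\langle R(J,W)W,J\rangle .
\]
At $\varepsilon=0$ we have $J=\xi$ and $W=\dot q$, so $A''(0)=Q_q(\xi)$.
\end{proof}

Stability is the right property to work with because it passes to limits: for a fixed test field, \eqref{eq:Q} is an inequality between integrals over a bounded interval.

Let $E_1,\dots,E_n$ be a parallel orthonormal frame along $q$, and write $\xi=\sum_iY_iE_i$. Then
\[
Q_q(\xi)=\int_{\mathbb{R}}\bigl(|\dot Y|^2-KY\cdot Y\bigr)\,dt,\qquad K_{ij}=\langle R(E_i,\dot q)\dot q,E_j\rangle+\operatorname{Hess}u(E_i,E_j),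
\]
and $K(t)$ is a symmetric matrix that depends smoothly on $t$. The equation $\ddot Y+KY=0$ is the \emph{Jacobi equation} of $q$, and two times $a<b$ are \emph{conjugate} along $q$ if some nonzero solution vanishes at both. For $u=0$ the orbits are the geodesics, $Q_q$ is the index form, and these are the conjugate points of Riemannian geometry. The next lemma says that stable orbits have no conjugate points. It is used twice, once for geodesics and once for scalar equations.

\begin{lemma}\label{lem:zeros}
Let $K$ be a continuous function from $\mathbb{R}$ to the symmetric $d\times d$ matrices, and suppose that $I(Y)=\int_{\mathbb{R}}(|\dot Y|^2-KY\cdot Y)\,dt\ge0$ for all $Y\in C_c^\infty(\mathbb{R},\mathbb{R}^d)$. Then no nonzero solution of $\ddot y+Ky=0$ vanishes at two different points.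
\end{lemma}

\begin{proof}
If $Y$ is Lipschitz with compact support, its mollifications are smooth, have supports in a fixed compact set, converge to $Y$ uniformly, and their derivatives converge to $\dot Y$ in $L^2$. Hence $I(Y)\ge0$ for such $Y$ as well.

Let $y$ be a nonzero solution with $y(a)=y(b)=0$, $a<b$. Then $\dot y(b)\ne0$ by uniqueness. Let $\tilde y$ equal $y$ on $[a,b]$ and $0$ elsewhere, and let $I(\cdot,\cdot)$ be the symmetric bilinear form of $I$. For every compactly supported Lipschitz $\eta$, integration by parts and the equation give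
\[
I(\tilde y,\eta)=\int_a^b(\dot y\cdot\dot\eta-Ky\cdot\eta)\,dt=\dot y(b)\cdot\eta(b)-\dot y(a)\cdot\eta(a).
\]
With $\eta=\tilde y$ this gives $I(\tilde y)=0$. Now take a smooth $\eta$ with $\eta(a)=0$ and $\eta(b)=\dot y(b)$. Then $I(\tilde y-\varepsilon\eta)=-2\varepsilon|\dot y(b)|^2+\varepsilon^2I(\eta)$ is negative for small $\varepsilon>0$, a contradiction.
\end{proof}

\begin{remark}
Conversely, by Jacobi's theorem an orbit without conjugate points is stable. So ``stable'' may be read as ``without conjugate points'' in Theorems~\ref{thm:main} and~\ref{thm:resonance}. The proofs below do not use this converse.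
\end{remark}

\section{Traveling waves}\label{sec:wave}

To prove that an orbit is minimal one compares $L$ with a total derivative. Let $g$ be Euclidean and let $S$ be a smooth solution on $\mathbb{R}^n\times\mathbb{R}$ of the Hamilton--Jacobi equation $S_t+\frac12|\nabla S|^2+u=0$. Along any curve $\gamma$,
\begin{equation}\label{eq:calibration}
L(\gamma,\dot\gamma,t)-\frac{d}{dt}S(\gamma,t)=\tfrac12|\dot\gamma|^2-\nabla S\cdot\dot\gamma-u-S_t=\tfrac12|\dot\gamma-\nabla S|^2\ge0 .
\end{equation}
The integral of $\frac{d}{dt}S$ over $[a,b]$ depends only on the endpoints. Hence an orbit that satisfies $\dot q=\nabla S(q,t)$ for all $t$ is minimal.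

\begin{proof}[Proof of Proposition~\ref{prop:wave}]
The function $u$ is well defined on $\mathbb{T}^n\times\mathbb{S}^1$ because $k\cdot\gamma$ and $m$ are integers.

\emph{The case $m=0$.} The equation is $\ddot q=-f'(k\cdot q)\,k$. The component $p$ of $\dot q$ orthogonal to $k$ is constant. The coordinate $x=\hat k\cdot q$ satisfies $\ddot x=-|k|f'(|k|x)$, so $E=\frac12\dot x^2+f(|k|x)$ is constant. If $|\dot x|>\rho$ at some moment, then $E>(\max f-\min f)+\min f=\max f$. Therefore $\dot x$ never vanishes, and $\dot x=\sigma\sqrt{2(E-f(|k|x))}$ with a fixed sign $\sigma\in\{1,-1\}$. Since $E>\max f$, the function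
\[
S(q,t)=\sigma\int_0^{\hat k\cdot q}\sqrt{2\bigl(E-f(|k|x)\bigr)}\,dx+p\cdot q-\bigl(E+\tfrac12|p|^2\bigr)t
\]
is smooth on $\mathbb{R}^n\times\mathbb{R}$. Its gradient is $\nabla S=\sigma\sqrt{2(E-f(k\cdot q))}\,\hat k+p$, so $\frac12|\nabla S|^2=E-f(k\cdot q)+\frac12|p|^2=-S_t-u$. Along the orbit $\dot q=\dot x\,\hat k+p=\nabla S$, and \eqref{eq:calibration} shows that the orbit is minimal.

\emph{General $m$.} Pass to the frame that moves with the wave. Put $c=m/|k|$ and, for a curve $q$ in $\mathbb{R}^n$, $y(t)=q(t)-ct\hat k$. Then $k\cdot y=k\cdot q-mt$ and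
\[
\tfrac12|\dot y|^2=\tfrac12|\dot q|^2-c\,\hat k\cdot\dot q+\tfrac12c^2=\tfrac12|\dot q|^2-\frac{d}{dt}\bigl(c\,\hat k\cdot q-\tfrac12c^2t\bigr).
\]
So $\frac12|\dot y|^2-f(k\cdot y)$ differs from $L(q,\dot q,t)$ by a total derivative. Two curves $q$ have the same endpoints on $[a,b]$ exactly when the corresponding curves $y$ do, so orbits and minimal orbits of the two Lagrangians correspond. Finally $\hat k\cdot\dot y=\hat k\cdot\dot q-m/|k|$, and the case $m=0$ applies to $y$.
\end{proof}

For $n=1$ the strip $|\hat k\cdot\dot q-m/|k||\le\rho$ is a bounded interval. Every orbit whose speed exceeds $|m|/|k|+\rho$ at some moment is minimal, while $\nabla u=kf'\not\equiv0$. This is the known counterexample for $n=1$, and it shows that Theorem~\ref{thm:main} needs $n\ge2$.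

\begin{remark}\label{rem:sharp}
The condition $\Lambda_j\to\infty$ in Theorem~\ref{thm:resonance} cannot be weakened to $\Lambda_j\ge\Lambda$ for a fixed $\Lambda$. Take $k$ primitive, $w$ admissible, $f$ nonconstant, and an integer $m$ with $m/|k|>\Lambda|k|+\rho$. For $\dot q(0)=sw+\lambda k$ with $|\lambda|\le\Lambda$ we have $\hat k\cdot\dot q(0)=\lambda|k|$, which differs from $m/|k|$ by more than $\rho$. All these orbits are minimal, hence stable, for every $s$. But if $f_l$ are the Fourier coefficients of $f$, then $u_{lk}(t)=f_le^{-2\pi ilmt}$, and $f_l\ne0$ for some $l\ne0$.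
\end{remark}

\section{Two potentials on the square torus}\label{sec:model}

For $n\ge2$ the strip of Proposition~\ref{prop:wave} contains arbitrarily long vectors. The two examples below, on $\mathbb{R}^2/\mathbb{Z}^2$ with the Euclidean metric, coordinates $q=(x,y)$ and $e_1=(1,0)$, show what happens to the fast orbits inside it.

\begin{example}[A potential that depends on one coordinate]\label{ex:product}
Let $u=-a\cos2\pi x$ with $a>0$. For every $s$ the curve $q(t)=(0,st)$ is an orbit, and $u_{xx}=4\pi^2a$ along it. Fix a nonzero $\chi\in C_c^\infty(\mathbb{R})$ and take $\xi(t)=\chi(t/\ell)e_1$. Then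
\[
Q_q(\xi)=\frac1\ell\int\chi'^2-4\pi^2a\,\ell\int\chi^2,
\]
which is negative for large $\ell$, whatever the value of $s$. So there are unstable orbits of every speed.

More generally, let $u=V(x,t)$. The system splits into $\ddot x=-V_x(x,t)$ and $\ddot y=0$, and $Q_q(\eta e_1)=\int(\dot\eta^2-V_{xx}\eta^2)\,dt$ is the second variation of the one-dimensional equation along $x(t)$. Any solution $x(t)$, slow or fast, can be paired with $y=st$ for large $s$. If all fast orbits on the torus are stable, then \emph{all} orbits of the equation on the circle are stable. Proposition~\ref{prop:hopf} will show that this forces $V_x\equiv0$.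
\end{example}

A general potential does not split. The next example shows that it splits in the limit $s\to\infty$.

\begin{example}[A mode that averages out]\label{ex:average}
Let $u=V(x,t)+b\cos2\pi(x+y)$. The equations are
\[
\ddot x=-V_x(x,t)+2\pi b\sin2\pi(x+y),\qquad\ddot y=2\pi b\sin2\pi(x+y).
\]
Consider an orbit with $\dot q(0)=(\lambda,s)$, where $\lambda$ is fixed and $s$ is large, on an interval $[-T,T]$. Put $\varphi=x+y-st$. Then $\dot\varphi(0)=\lambda$ and $|\ddot\varphi|\le\max|V_x|+4\pi|b|$, so $|\dot\varphi|\le B$ on $[-T,T]$ with $B$ independent of $s$. Integration by parts gives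
\[
\int_0^te^{2\pi i(x+y)}d\tau=\int_0^te^{2\pi is\tau}e^{2\pi i\varphi}d\tau=\Bigl[\frac{e^{2\pi is\tau}e^{2\pi i\varphi}}{2\pi is}\Bigr]_0^t-\frac1s\int_0^te^{2\pi is\tau}\dot\varphi\,e^{2\pi i\varphi}d\tau,
\]
and the right side has modulus at most $(\pi^{-1}+BT)/s$. Hence
\[
\dot x(t)=\lambda-\int_0^tV_x(x,\tau)\,d\tau+O(1/s).
\]
The force from the second term of $u$ is not small, but its impulse is. The same happens in the second variation: for $\eta\in C_c^\infty(-T,T)$,
\[
Q_q(\eta e_1)=\int(\dot\eta^2-V_{xx}\eta^2)\,dt+4\pi^2b\int\cos2\pi(x+y)\,\eta^2dt,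
\]
and the last integral is the real part of $-(2\pi is)^{-1}\int e^{2\pi ist}\frac{d}{dt}(e^{2\pi i\varphi}\eta^2)\,dt=O(1/s)$. In the limit we are in the situation of Example~\ref{ex:product}. The term $b\cos2\pi(x+y)$ is invisible to these orbits. To detect it one uses the velocities $s(1,-1)+\lambda(1,1)$, for which $x+y$ is slow and $x$ is fast.
\end{example}

\section{Rigidity on the circle}\label{sec:hopf}

\begin{proposition}\label{prop:hopf}
Let $V\in C^\infty(\mathbb{R}/\mathbb{Z}\times\mathbb{R}/\mathbb{Z})$. Suppose that every solution of $\ddot\theta=-V_\theta(\theta,t)$ satisfies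
\begin{equation}\label{eq:stable1d}
\int_{\mathbb{R}}\bigl(\dot\eta^2-V_{\theta\theta}(\theta(t),t)\,\eta^2\bigr)\,dt\ge0\qquad\text{for all }\eta\in C_c^\infty(\mathbb{R}).
\end{equation}
Then $V_\theta\equiv0$.
\end{proposition}

The proof follows Hopf's argument. Along an orbit put $K=V_{\theta\theta}$. If $y>0$ solves $\ddot y+Ky=0$ on $\mathbb{R}$, then $\omega=\dot y/y$ solves the Riccati equation $\dot\omega+\omega^2+K=0$, and integrating $-\omega\,(\eta^2)^{\displaystyle\cdot}$ by parts gives $\int(\dot\eta^2-K\eta^2)\,dt=\int(\dot\eta-\omega\eta)^2dt$. A global Riccati solution thus certifies stability, and we show that stability produces one. Suppose that $\omega$ can be chosen as a function on the phase space, and integrate the Riccati equation against the invariant measure $d\theta\,dv\,dt$. Formally, $\dot\omega$ integrates to zero by invariance and $V_{\theta\theta}$ integrates to zero by periodicity, which leaves $\int\omega^2=0$. Two points need care. The positive solution may not be unique, so we need a choice that is measurable and consistent along orbits (Steps 1 and 2). And the measure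 is infinite, so we must cut off in the velocity and control the error (Step 4).

\begin{proof}
Let $M=\mathbb{R}/\mathbb{Z}\times\mathbb{R}\times\mathbb{R}/\mathbb{Z}$ with coordinates $z=(\theta,v,t)$, and let $\Phi_\tau$ be the flow of $X=v\,\partial_\theta-V_\theta\,\partial_v+\partial_t$. The flow is complete because $V_\theta$ is bounded. It preserves $d\mu=d\theta\,dv\,dt$ by Liouville's theorem, because $\operatorname{div}X=\partial_\theta v-\partial_vV_\theta+\partial_t1=0$. We regard $V_\theta$ and $V_{\theta\theta}$ as functions on $M$, put $K_z(\tau)=V_{\theta\theta}(\Phi_\tau z)$, and fix $C>0$ with $|V_{\theta\theta}|\le C^2$. After a shift of time, \eqref{eq:stable1d} is the hypothesis of Lemma~\ref{lem:zeros} for $K_z$. So for every $z$, a nonzero solution of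
\begin{equation}\label{eq:jacobi1d}
\ddot y+K_z(\tau)\,y=0
\end{equation}
has at most one zero.

\emph{Step 1: a canonical positive solution.} We normalize $y(0)=1$ and push the zero of $y$ to $+\infty$. Let $\alpha,\beta$ be the solutions of \eqref{eq:jacobi1d} with $\alpha(0)=1$, $\dot\alpha(0)=0$, $\beta(0)=0$, $\dot\beta(0)=1$; their values depend continuously on $z$. The only zero of $\beta$ is $0$, so $\beta>0$ on $(0,\infty)$ and $\beta<0$ on $(-\infty,0)$. For $T\ne0$ put
\[
\omega_T(z)=-\frac{\alpha(T)}{\beta(T)},\qquad y_T=\alpha+\omega_T\beta .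
\]
Then $y_T$ is the unique solution with $y_T(0)=1$ and $y_T(T)=0$, its slope at $0$ is $\omega_T$, and $\omega_T$ is continuous on $M$. For $T>0$ we have $y_T>0$ on $(-\infty,T)$, since $T$ is the only zero. Evaluating $y_{T'}-y_T=(\omega_{T'}-\omega_T)\beta$ at $\tau=T$ gives
\[
y_{T'}(T)=(\omega_{T'}-\omega_T)\,\beta(T).
\]
For $0<T<T'$ both $y_{T'}(T)$ and $\beta(T)$ are positive, so $\omega_{T'}>\omega_T$. For $T=-1$ and $T'>0$ we have $y_{T'}(-1)>0>\beta(-1)$, so $\omega_{T'}<\omega_{-1}$. Hence the finite limit $\omega(z)=\lim_{T\to\infty}\omega_T(z)$ exists, and it is a Borel function, being the pointwise limit of the continuous functions $\omega_1,\omega_2,\dots$.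

Let $y_\infty=\alpha+\omega(z)\beta$. As $T\to\infty$, $y_T(\tau)\to y_\infty(\tau)$ and $\dot y_T(\tau)\to\dot y_\infty(\tau)$ for each $\tau$, so $y_\infty\ge0$ on $\mathbb{R}$. At a zero of $y_\infty$ the derivative would vanish too, which contradicts $y_\infty(0)=1$. So $y_\infty>0$ on $\mathbb{R}$. (For the constant coefficient $-1$ in place of $K_z$, one has $y_T(\tau)=\sinh(T-\tau)/\sinh T$, and the construction selects $e^{-\tau}$ among the positive solutions $e^{-\tau}$, $e^\tau$, $\cosh\tau$.)

\emph{Step 2: the Riccati equation along orbits.} Fix $z$ and $\sigma\in\mathbb{R}$, and let $y_T$, $y_\infty$ be the solutions built at $z$. Since $K_{\Phi_\sigma z}(\tau)=K_z(\sigma+\tau)$, for large $T$ the function $\tau\mapsto y_{\sigma+T}(\sigma+\tau)/y_{\sigma+T}(\sigma)$ solves \eqref{eq:jacobi1d} at the point $\Phi_\sigma z$, equals $1$ at $\tau=0$ and vanishes at $\tau=T$. Therefore $\omega_T(\Phi_\sigma z)=\dot y_{\sigma+T}(\sigma)/y_{\sigma+T}(\sigma)$, and in the limit $\omega(\Phi_\sigma z)=\dot y_\infty(\sigma)/y_\infty(\sigma)$. So $\omega$ is smooth along each orbit and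
\begin{equation}\label{eq:riccati}
\frac{d}{d\tau}\omega(\Phi_\tau z)=-\omega(\Phi_\tau z)^2-K_z(\tau)\qquad\text{for all }\tau\in\mathbb{R}.
\end{equation}

\emph{Step 3: $|\omega|\le C$.} By \eqref{eq:riccati}, $h(\tau)=\omega(\Phi_\tau z)$ is defined on all of $\mathbb{R}$ and $\dot h\le C^2-h^2$. Suppose $h(0)=-A<-C$. The function $h$ decreases as long as $h<-C$, so $h\le-A$ on $[0,\infty)$, and there $\dot h\le-\delta h^2$ with $\delta=1-C^2/A^2>0$. Then $(1/h)^{\displaystyle\cdot}\ge\delta$, which is impossible for a function $1/h$ that is negative on $[0,\infty)$. So $h(0)\ge-C$. The function $\tau\mapsto-h(-\tau)$ satisfies the same differential inequality, so $h(0)\le C$.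

\emph{Step 4: integration with a cutoff.} Let $\psi\in C_c^1(\mathbb{R})$ and $F=\psi(v)^2\omega$. Along orbits $\dot v=-V_\theta$, so \eqref{eq:riccati} gives $\frac{d}{d\tau}F(\Phi_\tau z)=G(\Phi_\tau z)$ with
\[
G=-2\psi\psi'V_\theta\,\omega-\psi^2\omega^2-\psi^2V_{\theta\theta}.
\]
By Step 3, $F$ and $G$ are bounded Borel functions with compact support, hence integrable. Invariance of $\mu$ and Fubini's theorem give
\[
0=\int_M(F\circ\Phi_1-F)\,d\mu=\int_0^1\!\!\int_MG\circ\Phi_\tau\,d\mu\,d\tau=\int_MG\,d\mu .
\]
The term $\psi(v)^2V_{\theta\theta}$ has integral zero, because $\int_0^1V_{\theta\theta}\,d\theta=0$. The variables $\theta$ and $t$ range over circles of length $1$, so $\int_M\psi'^2d\mu=\int_{\mathbb{R}}\psi'^2dv$. By the Cauchy--Schwarz inequality,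
\[
\int_M\psi^2\omega^2d\mu=-2\int_M\psi\psi'V_\theta\,\omega\,d\mu\le2\max|V_\theta|\Bigl(\int_M\psi^2\omega^2d\mu\Bigr)^{1/2}\Bigl(\int_{\mathbb{R}}\psi'^2dv\Bigr)^{1/2},
\]
that is,
\begin{equation}\label{eq:cutoff}
\int_M\psi^2\omega^2d\mu\le4\max|V_\theta|^2\int_{\mathbb{R}}\psi'^2dv .
\end{equation}
Take $\psi(v)=\chi(v/\ell)$, where $\chi\in C_c^1(\mathbb{R})$ and $\chi=1$ on $[-1,1]$. Then $\int\psi'^2dv=\ell^{-1}\int\chi'^2$, and \eqref{eq:cutoff} gives $\int_{|v|\le\ell}\omega^2d\mu=O(1/\ell)$. Letting $\ell\to\infty$, we find that $N=\{\omega\ne0\}$ is a null set.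

\emph{Step 5: conclusion.} By invariance, $\int_{\mathbb{R}}\mu(\Phi_{-\tau}N)\,d\tau=0$. By Fubini's theorem, for almost every $z$ we have $\omega(\Phi_\tau z)=0$ for almost all $\tau$, and then for all $\tau$ by continuity along the orbit. For such $z$, \eqref{eq:riccati} gives $V_{\theta\theta}(z)=K_z(0)=0$. By continuity $V_{\theta\theta}\equiv0$. So $V_\theta$ does not depend on $\theta$, and $\int_0^1V_\theta\,d\theta=0$ gives $V_\theta\equiv0$.
\end{proof}

\begin{remark}
Periodicity in $\theta$ enters through $\int_0^1V_{\theta\theta}\,d\theta=0$, and it is needed: on the line, $V=-\theta^2/2$ satisfies \eqref{eq:stable1d} along every solution. The hypothesis on \emph{all} solutions enters in Step 4. If only the orbits through $\{|v|>r\}$ were stable, $\psi$ would have to vanish on $[-r,r]$. To equal $1$ at a given $v_1>r$ it would then need $\int\psi'^2dv\ge1/(v_1-r)$, by the Cauchy--Schwarz inequality, and the right side of \eqref{eq:cutoff} could not be made small. Proposition~\ref{prop:wave} with $n=1$ shows that the conclusion itself fails in that case.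
\end{remark}

\section{Averaging along a resonant direction}\label{sec:averaging}

In this section $\mathbb{T}^n=\mathbb{R}^n/\Gamma$ is Euclidean and $n\ge2$. We first record the lattice facts that are used.

\begin{lemma}\label{lem:lattice}
Every nonzero element of $\Gamma^*$ is an integer multiple of a primitive one. For primitive $k$ one has $\Gamma^*\cap\mathbb{R}k=\mathbb{Z}k$, admissible vectors exist, and they are nonzero. For $n=2$ every nonzero $w\in k^\perp$ is admissible.
\end{lemma}

\begin{proof}
For nonzero $\kappa\in\Gamma^*$, the group $\Gamma^*\cap\mathbb{R}\kappa$ is a nonzero discrete subgroup of a line, so it equals $\mathbb{Z}k_0$ for some $k_0$. A generator $k_0$ is primitive and $\kappa\in\mathbb{Z}k_0$. If $\kappa$ is primitive, then $\kappa=\pm k_0$. This proves the first two claims.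

Let $k$ be primitive. For $w\in k^\perp$ the elements of $\mathbb{Z}k$ are orthogonal to $w$. If $\kappa\in\Gamma^*\setminus\mathbb{Z}k$, then $\kappa\notin\mathbb{R}k$, so $\{w\in k^\perp:\kappa\cdot w=0\}$ is a proper subspace of $k^\perp$. Countably many proper subspaces have measure zero in $k^\perp$, and any $w$ outside their union is admissible. The vector $0$ is not admissible, since $\Gamma^*\ne\mathbb{Z}k$ for $n\ge2$. If $n=2$ and $w\in k^\perp$ is nonzero, then $w^\perp=\mathbb{R}k$, which meets $\Gamma^*$ in $\mathbb{Z}k$.
\end{proof}

Fix $k$ and $w$ as in Theorem~\ref{thm:resonance}. Let $F\in C^\infty(\mathbb{T}^n\times\mathbb{S}^1)$ have Fourier coefficients $F_\kappa(t)$ in $q$. Recall that these are smooth in $t$ and that, by repeated integration by parts in $q$, $\sup_t|\partial_t^pF_\kappa(t)|$ decays faster than any power of $|\kappa|$ for each $p$. Hence $\sum_\kappa\sup_t|F_\kappa(t)|<\infty$, the series converges to $F$, and it may be differentiated term by term. Put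
\[
\overline F(q,t)=\sum_{l\in\mathbb{Z}}F_{lk}(t)\,e^{2\pi il\,k\cdot q}.
\]
This is the average of $F$ along lines of direction $w$: the mean of $e^{2\pi i\kappa\cdot(q+\tau w)}$ over $\tau\in[0,\ell]$ tends to $0$ as $\ell\to\infty$ when $\kappa\cdot w\ne0$, so $\overline F(q,t)=\lim_{\ell\to\infty}\ell^{-1}\int_0^\ell F(q+\tau w,t)\,d\tau$. It depends on $q$ only through $k\cdot q$ modulo $1$.

The next lemma extends the integration by parts of Example~\ref{ex:average} to all modes. For $n\ge3$ the frequencies $\kappa\cdot w$ form a subgroup of $\mathbb{R}$ isomorphic to $\Gamma^*/\mathbb{Z}k$, of rank $n-1\ge2$, so they accumulate at $0$. This does no harm: we need a limit and no rate, so we may truncate the series first.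

\begin{lemma}\label{lem:average}
Let $T>0$, $s_j\to\infty$, and $q_j(t)=s_jtw+z_j(t)$ for $t\in[-T,T]$, where the sequence $z_j$ is bounded in $C^1([-T,T],\mathbb{R}^n)$. Let $h\in C^1[-T,T]$. Then
\[
\int_a^b(F-\overline F)(q_j(t),t)\,h(t)\,dt\longrightarrow0\qquad\text{uniformly in }a,b\in[-T,T].
\]
\end{lemma}

\begin{proof}
The function $F-\overline F$ is the sum of the modes with $\kappa\notin\mathbb{Z}k$. Given $\varepsilon>0$, choose a finite set $P\subset\Gamma^*\setminus\mathbb{Z}k$ such that the remaining modes have $\sum\sup_t|F_\kappa|<\varepsilon$. They contribute at most $2T\varepsilon\max|h|$ for every $j$. For $\kappa\in P$ we have $\nu=2\pi\kappa\cdot w\ne0$ by admissibility, and the contribution of the mode $\kappa$ is $\int_a^be^{i\nu s_jt}H_j(t)\,dt$ with $H_j=F_\kappa\,e^{2\pi i\kappa\cdot z_j}h$. The sequence $H_j$ is bounded in $C^1[-T,T]$, and integration by parts bounds the integral by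
\[
\frac{2\max|H_j|+2T\max|\dot H_j|}{|\nu|\,s_j}\longrightarrow0 .
\]
So the upper limit of the supremum over $a,b$ is at most $2T\varepsilon\max|h|$, for every $\varepsilon>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:resonance}]
The slow variable is $\theta=k\cdot q$, and $\ddot\theta=-k\cdot\nabla u$ along orbits. We first compute the averaged force. Let
\[
V(\theta,t)=|k|^2\sum_{l\in\mathbb{Z}}u_{lk}(t)\,e^{2\pi il\theta},
\]
a smooth real function on $\mathbb{R}/\mathbb{Z}\times\mathbb{R}/\mathbb{Z}$. The Fourier coefficients of $k\cdot\nabla u$ and of $\operatorname{Hess}u(\hat k,\hat k)$ are $2\pi i(k\cdot\kappa)u_\kappa$ and $(2\pi i)^2(\hat k\cdot\kappa)^2u_\kappa$. At $\kappa=lk$ they equal $2\pi il|k|^2u_{lk}$ and $(2\pi il)^2|k|^2u_{lk}$. Therefore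
\begin{equation}\label{eq:means}
\overline{k\cdot\nabla u}\,(q,t)=V_\theta(k\cdot q,t),\qquad\overline{\operatorname{Hess}u(\hat k,\hat k)}\,(q,t)=V_{\theta\theta}(k\cdot q,t).
\end{equation}
We verify the hypothesis of Proposition~\ref{prop:hopf} for $V$.

\emph{Convergence of orbits.} Fix $q_0\in\mathbb{R}^n$ and $\lambda\in\mathbb{R}$, and let $q_j$ be the lifted orbit with $q_j(0)=q_0$ and $\dot q_j(0)=s_jw+\lambda k$. Since $\Lambda_j\to\infty$, it is stable for large $j$. Write $q_j(t)=s_jtw+z_j(t)$. Then $z_j(0)=q_0$, $\dot z_j(0)=\lambda k$ and $|\ddot z_j|\le\max|\nabla u|$, so $z_j$ is bounded in $C^2[-T,T]$ for every $T$. Because $k\cdot w=0$, the function $\theta_j=k\cdot q_j$ equals $k\cdot z_j$ and is also bounded in $C^2[-T,T]$. By the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence of $\theta_j$ converges in $C^1$ on compact sets to a function $\theta$. By \eqref{eq:means},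
\[
\dot\theta_j(t)=\lambda|k|^2-\int_0^tV_\theta(\theta_j,\tau)\,d\tau-\int_0^t\bigl(k\cdot\nabla u-\overline{k\cdot\nabla u}\bigr)(q_j,\tau)\,d\tau .
\]
The last integral tends to $0$ by Lemma~\ref{lem:average} with $h=1$, and $V_\theta(\theta_j,\tau)\to V_\theta(\theta,\tau)$ uniformly on compact sets. So $\dot\theta(t)=\lambda|k|^2-\int_0^tV_\theta(\theta,\tau)\,d\tau$, and $\theta$ is the solution of $\ddot\theta=-V_\theta(\theta,t)$ with $\theta(0)=k\cdot q_0$ and $\dot\theta(0)=\lambda|k|^2$. These two numbers are arbitrary, and every solution of the equation on the circle is defined at $t=0$. Hence every solution arises as such a limit.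

\emph{Convergence of the second variation.} Let $\eta\in C_c^\infty(\mathbb{R})$ and apply the stability of $q_j$ to $\xi=\eta\hat k$. The curvature vanishes, and \eqref{eq:means} gives
\[
0\le\int\bigl(\dot\eta^2-V_{\theta\theta}(\theta_j,t)\eta^2\bigr)\,dt-\int\Bigl(\operatorname{Hess}u(\hat k,\hat k)-\overline{\operatorname{Hess}u(\hat k,\hat k)}\Bigr)(q_j,t)\,\eta^2dt .
\]
The second integral tends to $0$ by Lemma~\ref{lem:average} with $h=\eta^2$, and the first tends to the left side of \eqref{eq:stable1d}. So \eqref{eq:stable1d} holds for every solution.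

By Proposition~\ref{prop:hopf}, $V_\theta\equiv0$. The Fourier coefficients of $V_\theta$ in $\theta$ are $2\pi il|k|^2u_{lk}(t)$, so $u_{lk}\equiv0$ for $l\ne0$.
\end{proof}

The hypotheses play separate roles. The condition $s_j\to\infty$ and the admissibility of $w$ remove the modes outside $\mathbb{Z}k$. The condition $\Lambda_j\to\infty$ and the freedom in $q(0)$ supply all initial data on the circle, as Proposition~\ref{prop:hopf} requires.

\section{Flatness and the proof of Theorem~\ref{thm:main}}\label{sec:main}

Theorem~\ref{thm:resonance} needs straight lines and Fourier modes, so we must first show that the metric is Euclidean. We use the following theorem, due to E.~Hopf \cite{Hopf} for $n=2$ and to Burago and Ivanov \cite{BI} for $n\ge3$: \emph{a Riemannian metric on $\mathbb{T}^n$ whose geodesics have no conjugate points is flat}, that is, $R\equiv0$.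

\begin{lemma}\label{lem:flat}
Let $n\ge2$. If all orbits through $\{|\dot q|>r\}$ are stable, then $g$ is flat.
\end{lemma}

\begin{proof}
Let $c$ be a unit-speed geodesic in $(\mathbb{R}^n,g)$ with $c(0)=x$, $c'(0)=v$. For $s>r$ let $q_s$ be the orbit with $q_s(0)=x$, $\dot q_s(0)=sv$; it is stable. Slow it down to $c_s(\tau)=q_s(\tau/s)$. In the coordinates of $\mathbb{R}^n$, the covariant derivative of a field $Y$ along a curve $\gamma$ is $Y'+B_\gamma(\gamma',Y)$, where $B_x$ is the bilinear map given by the Christoffel symbols at $x$. With $\varepsilon=1/s$, equation \eqref{eq:newton} becomes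
\[
c_s''+B_{c_s}(c_s',c_s')=-\varepsilon^2\nabla u(c_s,\varepsilon\tau),\qquad c_s(0)=x,\quad c_s'(0)=v .
\]
This equation depends smoothly on $\varepsilon\in\mathbb{R}$, and for $\varepsilon=0$ its solution is $c$. By continuous dependence on parameters, $c_s\to c$ in $C^1$ on compact sets as $s\to\infty$.

Let $Y\in C_c^\infty(\mathbb{R},\mathbb{R}^n)$. Through the coordinates we regard $Y$ as a vector field along each $c_s$ and along $c$; every smooth compactly supported field along $c$ has this form. For $\xi(t)=Y(st)$ we have $\nabla_t\xi=s\nabla_\tau Y$, $\dot q_s=sc_s'$ and $dt=d\tau/s$, so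
\[
0\le\frac1sQ_{q_s}(\xi)=\int\Bigl(|\nabla_\tau Y|^2-\langle R(Y,c_s')c_s',Y\rangle-s^{-2}\operatorname{Hess}u(Y,Y)\Bigr)\,d\tau .
\]
The first two terms of the integrand are continuous functions of $(c_s,c_s',Y,Y')$, and $\operatorname{Hess}u(Y,Y)$ is bounded independently of $s$. As $s\to\infty$ the right side tends to the index form of $c$ on $Y$, which is therefore nonnegative. By Lemma~\ref{lem:zeros}, applied in a parallel frame along $c$, the geodesic $c$ has no conjugate points. Since $c$ is arbitrary, $g$ is flat.
\end{proof}

A flat metric on $\mathbb{R}^n/\Gamma$ need not have constant coefficients in the given coordinates; the next lemma supplies coordinates in which it does.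

\begin{lemma}\label{lem:normal}
If $g$ is flat, then $(\mathbb{T}^n,g)$ is isometric to $\mathbb{R}^n/\Gamma'$ with the Euclidean metric, for some lattice $\Gamma'$.
\end{lemma}

\begin{proof}
The universal cover with the lifted metric is complete, simply connected and flat, so it is isometric to Euclidean $\mathbb{R}^n$. The deck group $G\cong\mathbb{Z}^n$ then acts by Euclidean isometries with compact quotient. Let $\varphi\in G$, $\varphi(x)=Ax+b$ with $A$ orthogonal, and $d(x)=|\varphi(x)-x|$. Since $G$ is abelian, $d(\psi x)=|\psi\varphi x-\psi x|=d(x)$ for $\psi\in G$. So $d$ descends to a continuous function on the compact quotient and is bounded. A bounded affine map $x\mapsto(A-I)x+b$ is constant, so $A=I$. Thus $G$ consists of translations by the vectors of a subgroup $\Gamma'\subset\mathbb{R}^n$. It is discrete because a deck group acts properly discontinuously, and it spans $\mathbb{R}^n$ because the quotient is compact.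
\end{proof}

An isometry as in Lemma~\ref{lem:normal} lifts to the universal covers, carries $u$ to a smooth potential on $\mathbb{R}^n/\Gamma'\times\mathbb{S}^1$, and preserves orbits, speed, action, the form $Q_q$ and the condition $\nabla u\equiv0$. So once $g$ is flat we may assume that $\mathbb{T}^n=\mathbb{R}^n/\Gamma$ is Euclidean.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(iv)$\Rightarrow$(i) holds with any neighborhood of infinity, and (i)$\Rightarrow$(ii) is Lemma~\ref{lem:minstable}.

(ii)$\Rightarrow$(iii). Choose $r$ such that all orbits through $\{|\dot q|>r\}$ are stable. By Lemma~\ref{lem:flat}, $g$ is flat, and we may assume that it is Euclidean. Let $k\in\Gamma^*$ be primitive, and let $w\in k^\perp$ be admissible; by Lemma~\ref{lem:lattice} such a $w$ exists and is nonzero. This is the point at which $n\ge2$ acts on the potential: since $w\perp k$, we have $|sw+\lambda k|\ge s|w|$ for every $\lambda\in\mathbb{R}$, so all orbits with $\dot q(0)=sw+\lambda k$ are stable as soon as $s|w|>r$. Theorem~\ref{thm:resonance}, with $s_j=r/|w|+j$ and $\Lambda_j=j$, gives $u_{lk}\equiv0$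 for all $l\ne0$. Every nonzero $\kappa\in\Gamma^*$ has the form $lk$ with $k$ primitive and $l\ne0$, so $u(q,t)=u_0(t)$ and $\nabla u\equiv0$.

(iii)$\Rightarrow$(iv). We may assume that $g$ is Euclidean, and $\nabla u\equiv0$ means that $u=f(t)$. This is the free motion of Section~\ref{sec:intro}, in which all orbits are minimal.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bialy}
Michael Bialy, \emph{On Newton equations which are totally integrable at infinity}, arXiv:1505.07971 (2015).

\bibitem{BI}
Burago and Ivanov, Geom. Funct. Anal. \textbf{4} (1994).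

\bibitem{Hopf}
E.~Hopf, Proc. Nat. Acad. Sci. USA \textbf{34} (1948).

\end{thebibliography}
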